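# Abelian groups of size continuum whose powers lose countable compactness at a prescribed exponent

## 1. Prescribing the first bad power: discrete, torsion and free examples

All groups are Abelian and written additively. A *group topology* on $G$ is a Hausdorff topology making $G$ a topological group. A space is *countably compact* if every infinite subset has an accumulation point; in a Hausdorff space every neighborhood of such a point contains infinitely many points of the set. Closed subspaces and continuous images of countably compact spaces are countably compact. For images: choose one preimage for each point of the given infinite set, take an accumulation point of the chosen preimages, and map it forward. Powers $G^\kappa$ carry the product topology. A *cluster point* of a sequence is a point each of whose neighborhoods contains the $n$-th term for infinitely many $n$. In a countably compact space every sequence has a cluster point: if the range is finite, some value is attained infinitely often; otherwise take an accumulation point of the range.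

Compactness passes to powers by Tychonoff's theorem. For countable compactness we have no such theorem, so one can ask at which power it first breaks. The following question is from Artur Hideyuki Tomita, "A van Douwen-like ZFC theorem for small powers of countably compact groups without non-trivial convergent sequences", arXiv:1909.03357 (2019).

*Assume Martin's Axiom (MA) and let $|G|=\mathfrak c$. Is it true that $G$ has a countably compact group topology if and only if for each $\kappa$ with $1\le\kappa\le\omega$ there is a group topology on $G$ such that $\kappa$ is the least cardinal for which $G^\kappa$ fails to be countably compact?*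

(The value $\kappa=0$ is excluded because $G^0$ is a point.) The source of the question also states a known fact in whose spirit it is asked: under MA, a group of cardinality $\mathfrak c$ has a countably compact group topology if and only if it has one without non-trivial convergent sequences.

**The guess: yes.** One direction is immediate: use $\kappa=2$, for which $G=G^1$ must be countably compact. For the other direction the guess says that the algebra of $G$ decides only whether some countably compact topology exists, and has no influence on which power breaks first. Let us test this.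

*The value $\kappa=1$.* The discrete topology works, since $G$ is infinite.

*Groups with no countably compact topology at all.* We need one remark: *a countably infinite group is never countably compact.* In a countable space every open cover has a countable subcover, and in a countably compact Hausdorff space countable covers have finite subcovers, so such a group would be compact. By the Baire category theorem, some singleton in this countable compact space would be open; by homogeneity the group would be discrete, and a compact discrete space is finite. Now look at $G=(\mathbb Z/2)^{(\omega)}\oplus(\mathbb Z/3)^{(\mathfrak c)}$. In any group topology $\{x:2x=0\}$ is a closed subgroup, and it is countably infinite. So $G$ is not countably compact in any group topology. Or take $G=\mathbb Z^{(\omega)}\oplus(\mathbb Z/2)^{(\mathfrak c)}$: its continuous image $2G=(2\mathbb Z)^{(\omega)}$ is countably infinite, so again there is no countably compact group topology. For these groups both sides of the equivalence fail, and the guess survives.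

*A group with a compact topology.* The group $(\mathbb Z/2)^{(\mathfrak c)}$ is isomorphic to $(\mathbb Z/2)^\omega$, since both are $\mathbb F_2$-vector spaces of dimension $\mathfrak c$. So it has a compact group topology, for which no power fails. The topologies we want have to be built; a good topology that we already know does not supply them.

*Why stop at $\omega$?* Free groups forbid anything larger.

**Proposition 1 (ZFC).** If $G$ has a group topology with $G^\omega$ countably compact, then for all $y_0,y_1,\dots\in G$ there is $z\in G$ with $z-\sum_{i<k}i!\,y_i\in k!\,G$ for all $k$. Consequently, if $G$ is an infinite free Abelian group, $G^\omega$ is not countably compact in any group topology on $G$.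

*Proof.* Put $f_k(n)=\sum_{k\le i\le n}\frac{i!}{k!}y_i$ (empty sums are $0$). The sequence $n\mapsto(f_k(n))_{k<\omega}$ in $G^\omega$ has a cluster point $(z_k)_{k<\omega}$. For $n\ge k$ we have $f_0(n)-k!f_k(n)=\sum_{i<k}i!\,y_i$, which does not depend on $n$. The map $(u_q)_q\mapsto u_0-k!u_k$ is continuous and is constant along the sequence from $n=k$ on, so it has this same value at the cluster point, because $G$ is Hausdorff. Thus $z_0-k!z_k=\sum_{i<k}i!\,y_i$ for all $k$. Put $z=z_0$.

Now let $G$ be infinite and free, and suppose $G^\omega$ is countably compact. Then so is its continuous image $G$. If $G$ has finite rank, it is countably infinite, which the remark above excludes. Otherwise a basis contains distinct elements $e_0,e_1,\dots$. Take $y_i=e_i$, let $z$ be as above, and choose $j\ge1$ with $e_j$ not in the support of $z$. In $z-\sum_{i<j+1}i!\,e_i\in(j+1)!\,G$ the coefficient of $e_j$ is $-j!$, which is not divisible by $(j+1)!$. This is a contradiction. $\square$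

So for $\mathbb Z^{(\mathfrak c)}$ the first bad power is at most $\omega$ in every group topology. The guess, with its range $1\le\kappa\le\omega$, has passed every test. It is correct.

## 2. The theorem and the algebraic conditions behind it

**Conventions.** $\mathbb T=\mathbb R/\mathbb Z$, $\|\cdot\|$ is the distance to $0$ in $\mathbb T$, and $e(t)=\exp(2\pi it)$. For an integer $d\ge0$ let $G[d]=\{x\in G:dx=0\}$, so $G[0]=G$. We put $\mathbb Z/0=\mathbb Z$, and "$a\equiv0$ mod $0$" means $a=0$. The torsion-free rank of $G$ is $r_0(G)$. A group is *bounded torsion* if $NG=0$ for some $N\ge1$. A topological group is *precompact* if for every neighborhood $U$ of $0$ finitely many translates of $U$ cover it; its completion is then compact. We write $A\subseteq^*B$ if $A\setminus B$ is finite. An infinite set $A$ is a *pseudo-intersection* of a family of sets if $A\subseteq^* B$ for each member $B$. "Almost all" means all but finitely many.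

MA enters only through its standard consequence $\mathfrak p=\mathfrak c$, used in this form: *if $\lambda<\mathfrak c$ and $(A_\beta)_{\beta<\lambda}$ are infinite subsets of $\omega$ with $A_\gamma\subseteq^*A_\beta$ for $\beta<\gamma$, then they have an infinite pseudo-intersection.* For countable $\lambda$ this is provable in ZFC.

The two conditions on $G$ are:

* (A1) $r_0(G)=\mathfrak c$, or $G$ is bounded torsion;
* (A2) for all $e,m\ge1$, the group $(eG)[m]$ is finite or has cardinality $\mathfrak c$.

The first bad group in Section 1 violates (A2) with $e=1$, $m=2$, and the second violates (A1). The groups $\mathbb Z^{(\mathfrak c)}$ and $(\mathbb Z/2)^{(\mathfrak c)}$ satisfy both conditions.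

**Main Theorem** ($\mathfrak p=\mathfrak c$; in particular under MA). For an Abelian group $G$ with $|G|=\mathfrak c$ the following are equivalent:

1. $G$ has a countably compact group topology;
2. $G$ satisfies (A1) and (A2);
3. for each $1\le\kappa\le\omega$ there is a group topology on $G$ for which $\kappa$ is the least cardinal such that $G^\kappa$ is not countably compact. For $\kappa\ge2$ it can be chosen precompact, of weight $\le\mathfrak c$, without non-trivial convergent sequences;
4. for some $2\le\kappa\le\omega$ there is a group topology on $G$ for which $\kappa$ is the least cardinal such that $G^\kappa$ is not countably compact.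

The equivalence of 1 and 3 answers the question: **yes**. The group $\mathbb Z^{(\mathfrak c)}$ satisfies (A1) and (A2). So by Proposition 1 and the Main Theorem, under $\mathfrak p=\mathfrak c$ the possible values of the least $\kappa$ with $G^\kappa$ not countably compact, for $G=\mathbb Z^{(\mathfrak c)}$, are exactly $1,2,\dots,\omega$. The bound $\omega$ cannot be enlarged.

Three parts of the theorem are trivial: (3)⇒(4); (4)⇒(1), because $\kappa\ge2$ makes $G^1$ countably compact; and $\kappa=1$ in (3), by the discrete topology. Section 3 proves (1)⇒(2) in ZFC, and Sections 4–10 prove (2)⇒(3) for $2\le\kappa\le\omega$.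

## 3. Metrizable quotients: (A1) and (A2) are necessary

**Step 1: map $G$ onto compact metrizable groups.** The purpose is to transfer size from compact metrizable groups to $G$. Let $P$ be a countably compact group.

*$P$ is precompact.* If not, there are a symmetric neighborhood $U$ of $0$ and points $x_0,x_1,\dots$ with $x_n\notin x_m+U$ for $m<n$. Let $V$ be a symmetric neighborhood of $0$ with $V+V\subseteq U$, and let $z$ be a cluster point of $(x_n)$. Then $z+V$ contains $x_m,x_n$ for some $m<n$, so $x_n-x_m\in V+V\subseteq U$, a contradiction.

So the completion $\bar P$ is a compact group in which $P$ is dense. Moreover: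

(†) *If $\pi:\bar P\to M$ is a continuous homomorphism to a metrizable group, then $\pi(P)=\pi(\bar P)$.*

Indeed $\pi(P)$ is countably compact and metrizable, hence compact, hence closed; and it is dense in $\pi(\bar P)$. (One may also quote Comfort–Ross (1966): pseudocompact groups are precompact and $G_\delta$-dense in their completions.)

**Step 2: an infinite countably compact group $P$ has $|P|\ge\mathfrak c$.** This is what (A2) needs. The infinite compact group $\bar P$ has infinitely many continuous characters. Take countably infinitely many and let $M\subseteq\mathbb T^\omega$ be the image of $\bar P$ under their diagonal map. The coordinate projections restrict to infinitely many different characters of $M$, so $M$ is infinite. An infinite compact metrizable group is not discrete, so it has no isolated points and has cardinality $\mathfrak c$. By (†), $P$ maps onto $M$.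

**Step 3: (A2).** In a countably compact group topology on $G$, the group $eG$ is a continuous image of $G$ and $(eG)[m]$ is closed in $eG$. So $(eG)[m]$ is a countably compact group, and by Step 2 it is finite or of cardinality $\mathfrak c$.

**Step 4: (A1).** We show that if $G$ is countably compact and not bounded torsion, then $r_0(G)=\mathfrak c$. For each $n\ge1$ choose $x_n\in G$ with $nx_n\ne0$ and a continuous character $\chi_n$ of $\bar G$ with $\chi_n(nx_n)\ne0$. Let $M$ be the image of $\bar G$ under $(\chi_n)_{n\ge1}$, a compact metrizable group. By (†), $G$ maps onto $M$; and $nM\ne0$ for every $n\ge1$. So $M$ is infinite (otherwise $|M|\cdot M=0$) and has no isolated points.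

*Relations are nowhere dense.* Let $k_1,\dots,k_r\in\mathbb Z$ with some $k_i\ne0$. The closed subgroup $R=\{x\in M^r:\sum_jk_jx_j=0\}$ is nowhere dense. Otherwise it has interior, so it is open. Intersecting with the $i$-th axis we see that $\{x\in M:k_ix=0\}$ is open in $M$, hence of finite index $q$ by compactness. Then $k_iqM=0$, so $|k_i|q\,M=0$, a contradiction.

*A perfect set avoiding all relations.* This is an instance of a theorem of Mycielski (Fund. Math. 55 (1964)); here is the construction. List the countably many sets $R$ as $R_1,R_2,\dots$ with $R_i\subseteq M^{r_i}$. Build nonempty open sets $U_t\subseteq M$ for finite $0$-$1$ strings $t$ such that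

* the closures of $U_{t0}$ and $U_{t1}$ are disjoint and contained in $U_t$;
* $U_t$ has diameter $\le1/n$ if $t$ has length $n\ge1$;
* if $i\le n$ and $t^1,\dots,t^{r_i}$ are distinct strings of length $n$, then $U_{t^1}\times\dots\times U_{t^{r_i}}$ is disjoint from $R_i$.

To pass from length $n-1$ to $n$, first choose two small open sets with disjoint closures inside each $U_t$, which is possible since there are no isolated points. Then treat the finitely many pairs ($i$, tuple) one after another: as $R_i$ is closed and nowhere dense, the box belonging to the tuple contains a smaller nonempty open box missing $R_i$, and we shrink its sides accordingly. For an infinite $0$-$1$ sequence $\alpha$ let $p_\alpha$ be the unique point in all closures of $U_{\alpha|n}$; it lies in all $U_{\alpha|n}$. Different $\alpha$ give different points. Given $i$ and distinct $\alpha^1,\dots,\alpha^{r_i}$, some $n\ge i$ makes the strings $\alpha^1|n,\dots,\alpha^{r_i}|n$ distinct, so $(p_{\alpha^1},\dots,p_{\alpha^{r_i}})\notin R_i$.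

Thus the $\mathfrak c$ points $p_\alpha$ satisfy no nontrivial integer relation: they are independent of infinite order. Their preimages in $G$ are independent too, so $r_0(G)=\mathfrak c$. This proves (1)⇒(2). $\square$

*From here on $|G|=\mathfrak c$, (A1), (A2) and $\mathfrak p=\mathfrak c$ hold, and $\kappa$ with $2\le\kappa\le\omega$ is fixed.*

## 4. Topologies from characters, and why testing one coordinate is not enough

A family of homomorphisms $\varphi_\alpha:G\to\mathbb T$ ($\alpha<\mathfrak c$) separating the points of $G$ induces a precompact group topology of weight $\le\mathfrak c$ through the embedding $G\to\mathbb T^{\mathfrak c}$. We shall build such a family by recursion. Two demands compete.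

*Promises.* For $m<\kappa$ every injective sequence in $G^m$ must have a cluster point. We shall fix the cluster points in advance, before any character is chosen: for sequences $h^\xi$ in finite powers $G^{r}$, $r<\kappa$, we choose points $x_\xi\in G^r$ and require that every $\varphi_\alpha$ sends $h^\xi(n)$ towards $x_\xi$ along an infinite set of $n$. With $\mathfrak p=\mathfrak c$ these infinite sets can be chosen decreasing in $\alpha$, modulo finite sets.

*Tests.* We fix one sequence $s(k)=(s_i(k))_{i<\kappa}$ in $G^\kappa$ and want it to have no cluster point. For every candidate $z=(z_i)_{i<\kappa}$ some $\varphi=\varphi_\alpha$ must show that $z$ is not a cluster point.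

The first thing to try is to test one coordinate: find $i$ and $\varphi$ such that $\varphi(s_i(k))$ is eventually constant in $k$ with eventual value different from $\varphi(z_i)$. This cannot work for all $z$. The group $G$ itself is to be countably compact, so each sequence $s_i$ has a cluster point $z_i\in G$, and for the candidate $z=(z_i)_{i<\kappa}$ every one-coordinate test must fail. In terms of promises: if $h^\xi=s_0$ and $\varphi(s_0(k))=0$ for all $k$, then the promise forces $\varphi(x_\xi)=\lim_n\varphi(s_0(n))=0$ along some infinite set, so the candidate coordinate $z_0=x_\xi$ cannot be separated this way.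

So a test has to mix coordinates: a finite integer combination $\sum c_is_i(k)$ with $\varphi\left(\sum c_is_i(k)\right)$ eventually constant and different from $\varphi\left(\sum c_iz_i\right)$. Two observations tell us which combination to use.

* *Counting.* Arrange $G$ as an increasing union of subgroups $K_\xi$ in which each $K_{\xi+1}$ arises from $K_\xi$ by adding the fewer than $\kappa$ coordinates of one promised point. A candidate $z$ has $\kappa$ coordinates. Hence some nontrivial combination $w$ of its coordinates falls into an earlier $K_\sigma$ than some coordinate $z_i$ does.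
* *Two tests cannot both be blocked.* Test $z_i$ against $s_i(k)$, and $z_i+w$ against $s_i(k)+u(k)$, where $u$ is the same combination of the $s_q$ as $w$ is of the $z_q$. Blocking a test means that the promises force the candidate to be killed. We shall compute the exact subgroup of elements that are forced to be killed, and see that both tests being blocked would make a sequence eventually constant that is finite-to-one.

The following sections carry this out.

## 5. Normal systems: sequences without hidden relations

Cluster points of a sequence in $G^m$ cannot be chosen freely coordinate by coordinate: if $f_2=2f_1$, the second coordinate is forced. We first pass to sequences free of such relations.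

**Definition.** A sequence, indexed by an infinite subset of $\omega$, is *finite-to-one* if every value is attained finitely often. For a subgroup $D$ it is *finite-to-one mod $D$* if every coset of $D$ contains only finitely many of its terms, and *eventually constant mod $D$* if almost all terms lie in one coset of $D$.

On an infinite index set a sequence cannot be both.

**Diagonalization.** *Given an infinite $A\subseteq\omega$ and countably many sequences, each considered modulo some subgroup, there is an infinite $A'\subseteq A$ on which each of them is eventually constant or finite-to-one modulo its subgroup.* Every infinite set has an infinite subset on which a given sequence is constant or injective modulo the given subgroup. Choose such subsets successively, $A\supseteq A_1\supseteq A_2\supseteq\cdots$, and let $A'\subseteq A$ be an infinite pseudo-intersection. Almost all of $A'$ lies in $A_n$, so the $n$-th sequence is as claimed on $A'$. Both properties pass to infinite subsets.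

**Definition.** A *normal system of length $r\ge1$* is $h=(h_1,\dots,h_r)$ together with $d_1,\dots,d_r\in\{0,2,3,\dots\}$ such that $h_i:\omega\to G[d_i]$ and, with $\Lambda=\bigoplus_{i\le r}\mathbb Z/d_i$, for every $l\in\Lambda\setminus\{0\}$ the sequence $h_l=\sum l_ih_i$ is finite-to-one. (It is well defined, since $d_ih_i=0$.)

*Example.* In $(\mathbb Z/4)^{(\omega)}$ with standard generators $e_n$ let $f(n)=e_0+2e_{n+1}$. Its values have order $4$, but $2f(n)=2e_0$ is constant. Subtracting the constant $f(0)$ leaves $h(n)=2e_{n+1}-2e_1$, a normal system of length $1$ with $d_1=2$. In the same spirit, if $f_1(n)=e_n$ and $f_2(n)=e_n+g$ in a free group with basis containing $e_0,e_1,\dots$, then the pair $(f_1,f_2)$ reduces to the single normal sequence $h(n)=e_n-e_0$ with $d_1=0$: $f_1=e_0+h$ and $f_2=(e_0+g)+h$.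

**Lemma 1.** Let $f=(f_1,\dots,f_m):\omega\to G^m$ be injective. There are a strictly increasing $j:\omega\to\omega$, a normal system $h$ of length $r$ with $1\le r\le m$, integers $c_{ti}$ and $b_t\in G$ with $f_t(j(n))=b_t+\sum_ic_{ti}h_i(n)$ for all $n$ and $t$.

*Proof.* We divide out the relations. For $k\in\mathbb Z^m$ let $f_k=\sum_tk_tf_t$. By diagonalization choose an infinite $A_0\subseteq\omega$ such that each $f_k$ is on $A_0$ eventually constant or finite-to-one. Let $N$ be the subgroup of those $k$ for which $f_k$ is eventually constant on $A_0$. By the structure theorem, $\mathbb Z^m/N=\bigoplus_{i\le r}\langle q_i+N\rangle$ with $r\le m$ nontrivial cyclic summands, of orders $d_i\ge2$, or with $d_i=0$ for infinite order. If $r=0$, all $f_t$ would be eventually constant on $A_0$, against the injectivity of $f$. So $r\ge1$.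

Write the unit vectors as $\varepsilon_t=\sum_ic_{ti}q_i+\nu_t$ with $\nu_t\in N$. Note $d_iq_i\in N$. Deleting finitely many points from $A_0$ we get $A$ on which all $f_{\nu_t}$, and all $d_if_{q_i}$ with $d_i\ge2$, are constant. Let $j$ enumerate $A$ increasingly and put $h_i=f_{q_i}\circ j-f_{q_i}(j(0))$. Then $d_ih_i=0$ when $d_i\ge2$. From $f_t\circ j=\sum_ic_{ti}f_{q_i}\circ j+f_{\nu_t}\circ j$ we get the displayed formula, where $b_t$ is the constant value of $f_{\nu_t}$ on $A$ plus $\sum_ic_{ti}f_{q_i}(j(0))$. Finally let $0\ne l\in\Lambda$ and lift the $l_i$ to integers. Then $k=\sum l_iq_i\notin N$, so $f_k$ is finite-to-one on $A_0$. Hence $h_l$, which differs from $f_k\circ j$ by a constant, is finite-to-one. $\square$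

## 6. The filtration of $G$ and the promised cluster points

**Step 1: the sequence $s$.** We choose the sequence in $G^\kappa$ that is to have no cluster point. If $r_0(G)=\mathfrak c$ let $d=0$. Otherwise $G$ is infinite and bounded torsion by (A1), and then $G[p]$ is infinite for some prime $p$. Indeed, suppose all $G[p]$ are finite. Multiplication by $p$ maps $G[p^{k+1}]$ to $G[p^k]$ with kernel $G[p]$, so all $G[p^k]$ are finite. As $G$ is the direct sum of finitely many such groups, $G$ is finite, a contradiction. In this case let $d=p$. Choose $s_i(k)\in G$ ($i<\kappa$, $k<\omega$) of order $d$ (infinite order if $d=0$) such that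
$$K_0:=\langle s_i(k):i<\kappa,\ k<\omega\rangle=\bigoplus_{i,k}\langle s_i(k)\rangle .$$
Note that $\mathbb Z/d$ is an integral domain in both cases.

**Step 2: the recursion.** We arrange $G$ in layers and fix all promised cluster points. Let $\mathcal H$ be the set of normal systems of length $<\kappa$. It is nonempty by Lemma 1 with $m=1$ (recall $\kappa\ge2$), and $|\mathcal H|\le\mathfrak c^\omega=\mathfrak c$. Split $\mathfrak c$ into odd and even ordinals (limit ordinals are even). Let $\{g_\xi:\xi\text{ odd}\}=G$, and let $(h^\xi)_{\xi\text{ even}}$ list $\mathcal H$ with each member listed cofinally often. Construct increasing subgroups $K_\xi$ ($\xi<\mathfrak c$), with unions at limits and $|K_\xi|\le|\xi|+\omega<\mathfrak c$: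

* If $\xi$ is odd, $K_{\xi+1}=K_\xi+\langle g_\xi\rangle$.
* If $\xi$ is even and the ranges of the $h^\xi_i$ are not all contained in $K_\xi$, then $K_{\xi+1}=K_\xi$.
* If $\xi$ is even and the ranges of all $h^\xi_i$ are in $K_\xi$, we write $\xi\in\mathcal E$, and let $r_\xi,d_i^\xi,\Lambda_\xi$ be the data of $h^\xi$. Choose $x_{\xi,i}\in G[d_i^\xi]$ ($i\le r_\xi$) such that, with $x_l=x_l^\xi:=\sum l_ix_{\xi,i}$ for $l\in\Lambda_\xi$,
$$x_l\in K_\xi\ \Rightarrow\ l=0, \tag{1}$$
and put $K_{\xi+1}=K_\xi+\langle x_{\xi,1},\dots,x_{\xi,r_\xi}\rangle$.

**Step 3: the points in (1) exist.** This is where (A1) and (A2) are used. Choose the $x_i$ successively. It suffices, given $K'=K_\xi+\langle x_1,\dots,x_{i-1}\rangle$ with $|K'|<\mathfrak c$, to find $x\in G[d_i]$ such that $ax\in K'$ ($a\in\mathbb Z$) implies $a\equiv0$ mod $d_i$. Then (1) follows: if $x_l\in K_\xi$ with $l\ne0$, look at the largest $i$ with $l_i\ne0$; we get $l_ix_i\in K_\xi+\langle x_1,\dots,x_{i-1}\rangle$, so $l_i\equiv0$ mod $d_i$, a contradiction.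

*Case $d_i=0$.* For all $a\ne0$ the sequence $ah_i$ is finite-to-one, so $aG\neq0$. Thus $G$ is not bounded torsion, and $r_0(G)=\mathfrak c>|K'|$ by (A1). Hence $G/K'$ has elements of infinite order. Let $x$ represent one.

*Case $d_i=q\ge2$.* Let $p$ be a prime dividing $q$. The sequence $(q/p)h_i$ is finite-to-one with values in $(q/p)\,G[q]$. This group equals $((q/p)G)[p]$, since $p\cdot(q/p)g=0$ means $g\in G[q]$. So $((q/p)G)[p]$ is infinite, hence of cardinality $\mathfrak c$ by (A2), and there is $x^{(p)}\in G[q]$ with $(q/p)x^{(p)}\notin K'$. Let $x$ be the sum over all primes $p\mid q$ of the $p$-component of $x^{(p)}$. For primes $p'\ne p$, multiplication by $q/p$ kills all $p'$-components of elements of $G[q]$. Hence $(q/p)x=(q/p)x^{(p)}\notin K'$ for every prime $p\mid q$. If $ax\in K'$ with $q\nmid a$, then $\gcd(a,q)x\in K'$, because $\gcd(a,q)$ is an integer combination of $a$ and $q$, and $qx=0$. Since $\gcd(a,q)$ is a proper divisor of $q$, it divides $q/p$ for some prime $p\mid q$, so $(q/p)x\in K'$, a contradiction.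

**Step 4: what the construction gives.** We collect the facts used later. The odd steps give $\bigcup_\xi K_\xi=G$. Since $\mathrm{cf}(\mathfrak c)>\omega$, the countably many values of any $h\in\mathcal H$ lie in $K_\xi$ for all large $\xi$; as $h$ is listed cofinally often, *every $h\in\mathcal H$ equals $h^\xi$ for at least two $\xi\in\mathcal E$*. Each $K_{\xi+1}/K_\xi$ is *generated by finitely many, fewer than $\kappa$, elements*; for odd $\xi$ one generator suffices, and $1<\kappa$. Define the rank by $\rho(g)=-1$ for $g\in K_0$; otherwise $\rho(g)$ is the unique $\xi$ with $g\in K_{\xi+1}\setminus K_\xi$. It exists, since the least $\eta$ with $g\in K_\eta$ is a successor. For $\sigma\ge0$ we have $\rho(g)\ge\sigma$ iff $g\notin K_\sigma$.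

## 7. Countable closed subgroups and extension of characters

The group $G$ is too big for a Baire category argument, so we produce characters on countable subgroups and extend them. The countable subgroup must know about all promises that concern it.

**Definition.** A countable subgroup $C\le G$ is *closed* if $K_0\subseteq C$ and, whenever $g\in C$ and $\rho(g)=\xi\in\mathcal E$, all $x_{\xi,i}$ and all $h_i^\xi(n)$ are in $C$. Let $E=E_C=\mathcal E\cap\rho(C)$, a countable set.

*Example.* $K_0$ is closed, with $E=\emptyset$. If $\xi\in\mathcal E$ and $h^\xi=s_0$ (length $1$, $d_1=d$), then $C=K_0+\langle x_{\xi,1}\rangle$ is closed with $E=\{\xi\}$: an element $a+lx_{\xi,1}$ with $a\in K_0$ has rank $\xi$ if $l\not\equiv0$ mod $d$, by (1), and rank $-1$ otherwise; and $h^\xi(n)=s_0(n)\in K_0$.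

Every countable subset of $G$ lies in a closed countable subgroup: start with the subgroup generated by it and $K_0$, add the countably many required elements, pass to the generated subgroup, and iterate $\omega$ times. For $\xi\in E$ we have $x_{\xi,i}\in C$ and $h^\xi_i(n)\in C\cap K_\xi$. Moreover
$$\xi\in\mathcal E\setminus E,\quad x^\xi_l\in C+K_\xi\ \Rightarrow\ l=0. \tag{2}$$
Indeed if $x_l=c+a$ with $c\in C$, $a\in K_\xi$ and $l\ne0$, then $c\in K_{\xi+1}\setminus K_\xi$ by (1), so $\xi=\rho(c)\in E$.

Fix now infinite sets $A_\xi\subseteq\omega$ ($\xi\in\mathcal E$) and a closed $C$.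

**Definition.** $\varphi\in\mathrm{Hom}(C,\mathbb T)$ is *good* if for each $\xi\in E$ there is an infinite $B_\xi\subseteq A_\xi$ with $\lim_{n\in B_\xi}\varphi(h_i^\xi(n))=\varphi(x_{\xi,i})$ for all $i\le r_\xi$.

**Lemma 2.** A good $\varphi$ extends to $\varphi\in\mathrm{Hom}(G,\mathbb T)$ such that for every $\xi\in\mathcal E$ there is an infinite $B_\xi\subseteq A_\xi$ with $\lim_{n\in B_\xi}\varphi(h_i^\xi(n))=\varphi(x_{\xi,i})$ for all $i\le r_\xi$.

*Proof.* The promises outside $E$ concern elements that are still free, so we can let compactness choose their values. Extend $\varphi$ recursively to $C+K_\xi$, starting with $C+K_0=C$ and taking unions at limits.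

For $\xi\in E$ we have $C+K_{\xi+1}=C+K_\xi$, and $B_\xi$ is given by goodness. For $\xi\in\mathcal E\setminus E$, all $h_i^\xi(n)$ are in $K_\xi$, and compactness of $\mathbb T^{r_\xi}$ gives an infinite $B_\xi\subseteq A_\xi$ along which $\varphi(h_i^\xi(n))$ converges to some $t_i$, for all $i$. Here $d_i^\xi t_i=0$. By (2), $C+K_{\xi+1}=(C+K_\xi)\oplus\{x_l:l\in\Lambda_\xi\}$ and $l\mapsto x_l$ is injective, so $\{x_l\}\cong\Lambda_\xi$ and we may put $\varphi(x_{\xi,i})=t_i$. For $\xi\notin\mathcal E$ extend by divisibility of $\mathbb T$. $\square$

## 8. The subgroup that the promises force to be killed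

Suppose we want a good $\varphi$ that vanishes on a given $D_0\le K_0$. Which further elements must it kill? If $h^\xi_l(n)-a\in D$ for almost all relevant $n$, where $D$ is already killed, then $\varphi(h^\xi_l(n))=\varphi(a)$ for these $n$, and the promise forces $\varphi(x_l-a)=0$. We close off under this rule and then show that nothing else is forced.

### 8.1. Annihilator systems

**Definition.** Let $C$, $(A_\xi)$ be as in Section 7 and $D_0\le K_0$. A *$D_0$-system* consists of infinite sets $A'_\xi\subseteq A_\xi$ ($\xi\in E$) and subgroups $D_\xi\le C\cap K_\xi$ ($\xi<\mathfrak c$), with unions at limits, $D_{\xi+1}=D_\xi$ for $\xi\notin E$, and for $\xi\in E$: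

* for each $l\in\Lambda_\xi$, the sequence $h_l^\xi|A'_\xi$ is mod $D_\xi$ either eventually constant or finite-to-one. Let $L_\xi$ be the subgroup of those $l$ of the first kind, and for $l\in L_\xi$ choose $a_l\in C\cap K_\xi$ with $h_l(n)-a_l\in D_\xi$ for almost all $n\in A'_\xi$ (a suitable value of $h_l$ will do);
* $D_{\xi+1}=\{\delta+x_l-a_l:\delta\in D_\xi,\ l\in L_\xi\}$.

Put $D=\bigcup_\xi D_\xi$.

Since $h_{l+l'}=h_l+h_{l'}$ and $h_0=0$, we have $a_{l+l'}\equiv a_l+a_{l'}$ mod $D_\xi$ and $a_0\in D_\xi$. Hence $D_{\xi+1}$ is a subgroup of $C\cap K_{\xi+1}$ containing $D_\xi$.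

*Examples.* If $D_0=0$, then $D=0$. By induction, suppose $D_\xi=0$ and $\xi\in E$; by normality $h_l$ is finite-to-one for $l\ne0$, so $L_\xi=0$, and $D_{\xi+1}=0$ because $a_0\in D_\xi=0$. If $D_0=\langle s_0(k):k<\omega\rangle$, $\xi\in E$ and $h^\xi=s_0$, then all values of $h_l$ lie in $D_0$, so $L_\xi=\Lambda_\xi$, we may take $a_l=0$, and $x_{\xi,1}\in D$. This is the obstruction met in Section 4.

*Existence.* Systems exist by recursion on $\xi$, choosing $A'_\xi$ by diagonalization over the countably many $l\in\Lambda_\xi$. Given two groups $D_0,\tilde D_0\le K_0$, *systems for both with the same sets $A'_\xi$* exist: run both recursions simultaneously and at step $\xi\in E$ diagonalize over all $l\in\Lambda_\xi$ and both moduli $D_\xi,\tilde D_\xi$.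

*No new elements in old layers.* If $\delta+x_l-a_l\in K_\xi$, then $x_l\in K_\xi$, so $l=0$ by (1); hence $D_{\xi+1}\cap K_\xi=D_\xi$. By induction on $\eta\ge\xi$ we get $D_\eta\cap K_\xi=D_\xi$: limits are clear, and at successors $D_{\eta+1}\cap K_\xi=D_{\eta+1}\cap K_\eta\cap K_\xi=D_\eta\cap K_\xi$. So
$$D\cap K_\xi=D_\xi\quad\text{for all }\xi. \tag{3}$$

### 8.2. Nothing outside $D$ is forced

**Lemma 3.** If $y\in C\setminus D$, there is a good $\varphi\in\mathrm{Hom}(C,\mathbb T)$ with $\varphi|D=0$ and $\varphi(y)\ne0$.

*Proof.*

**Step 1: reduction to density.** We look for $\varphi$ by Baire category in a compact metrizable space. Let $X=\mathrm{Hom}(C/D,\mathbb T)$; since $C/D$ is countable, this is a compact metrizable group. Let $m$ be its Haar probability measure. We regard elements of $X$ as characters of $C$ vanishing on $D$. The set $\{\varphi\in X:\varphi(y)\ne0\}$ is open, and it is nonempty as characters separate the points of $C/D$. For $\xi\in E$ and $j\ge1$ the set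
$$U_{\xi,j}=\{\varphi\in X:\exists n\in A'_\xi,\ n\ge j,\ \|\varphi(h_i^\xi(n))-\varphi(x_{\xi,i})\|<1/j\ \ \forall i\le r_\xi\}$$
is open. Suppose all these countably many sets are dense. Then by Baire some $\varphi$ lies in all of them and satisfies $\varphi(y)\ne0$. It is good: let $n_j\ge j$ witness $\varphi\in U_{\xi,j}$ and put $B_\xi=\{n_j:j\ge1\}\subseteq A'_\xi\subseteq A_\xi$. This set is infinite, and for each $J$ all but finitely many $n\in B_\xi$ equal $n_j$ for some $j>J$; so the required limits hold along $B_\xi$.

It remains to prove that $U_{\xi,j}$ is dense. Fix $\xi\in E$ and $j$, and drop the index $\xi$ except in $D_\xi,K_\xi$. Let $W\subseteq X$ be nonempty open, choose $\varphi_0\in W$, and let $V=W-\varphi_0$, an open neighborhood of $0$. We want $\psi\in V$ with $\varphi_0+\psi\in U_{\xi,j}$.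

**Step 2: a density with decaying Fourier coefficients.** This will tell us how $V$ is spread out by evaluation at far-away points. Let $v\ge0$ be continuous on $X$, vanishing off $V$, with $\int v\,dm=1$. For $c\in C/D$ put $\hat v(c)=\int v(\psi)e(\psi(c))\,dm(\psi)$. The functions $\psi\mapsto e(\psi(c))$, $c\in C/D$, are orthonormal in $L^2(X)$. By Bessel's inequality $\{c:|\hat v(c)|\ge\epsilon\}$ is finite for each $\epsilon>0$.

**Step 3: where the errors live.** We record the error in the promise at $n$ as a character of $\Lambda$. For $n\in A'$ define a continuous homomorphism $\epsilon_n:X\to\hat\Lambda=\mathrm{Hom}(\Lambda,\mathbb T)$ by $\epsilon_n(\psi)(l)=\psi(h_l(n)-x_l)$. For $l\in L$ and almost all $n\in A'$,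
$$h_l(n)-x_l=(h_l(n)-a_l)-(x_l-a_l)\in D .$$
As $L$ is finitely generated, for almost all $n\in A'$ we have $\epsilon_n(X)\subseteq L^\perp:=\{\chi\in\hat\Lambda:\chi|L=0\}$.

**Step 4: the errors equidistribute in $L^\perp$.** For these $n$ let $\mu_n$ be the image of the measure $v\,dm$ under $\epsilon_n$, a probability measure on the compact group $L^\perp$, which is the dual of $\Lambda/L$. By Pontryagin duality its continuous characters are $\chi\mapsto e(\chi(l))$ with $l\in\Lambda$, and such a character is trivial iff $l\in L$. We have
$$\int e(\chi(l))\,d\mu_n(\chi)=\int v(\psi)\,e(\psi(h_l(n)-x_l))\,dm(\psi)=\hat v(h_l(n)-x_l+D).$$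
If $l\in L$ this is $1$. Let $l\notin L$. Then $h_l$ is finite-to-one mod $D_\xi$ on $A'$. It is also finite-to-one mod $D$: differences $h_l(n)-h_l(n')$ lie in $K_\xi$, and $D\cap K_\xi=D_\xi$ by (3). So each element of $C/D$ equals $h_l(n)-x_l+D$ for only finitely many $n\in A'$, and by Step 2 the integrals tend to $0$ as $n\to\infty$ in $A'$. The span of the characters is uniformly dense in $C(L^\perp)$ by Stone–Weierstrass. Hence $\mu_n$ converges weakly to the Haar measure of $L^\perp$. In particular $\liminf_n\mu_n(Q)>0$ for every nonempty open $Q\subseteq L^\perp$: compare with a nonzero continuous function with values in $[0,1]$ that vanishes off $Q$, and recall that Haar measure has full support.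

**Step 5: correcting $\varphi_0$.** Let $O$ be the set of $\chi\in L^\perp$ with $\|\chi(e_i)\|<1/j$ for the standard generators $e_i$ of $\Lambda$. Let $O'=-O'$ be an open neighborhood of $0$ in $L^\perp$ with $O'+O'\subseteq O$, and by compactness let $L^\perp=\bigcup_{q\le Q}(\chi_q+O')$. By Step 4, for all large $n\in A'$ we have $\mu_n(\chi_q+O')>0$ for every $q\le Q$. Take such an $n\ge j$ with $\epsilon_n(X)\subseteq L^\perp$. Choose $q$ with $-\epsilon_n(\varphi_0)\in\chi_q+O'$. As $\mu_n(\chi_q+O')>0$ and $v$ vanishes off $V$, there is $\psi\in V$ with $\epsilon_n(\psi)\in\chi_q+O'$. Then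
$$\epsilon_n(\varphi_0+\psi)=\epsilon_n(\psi)-(-\epsilon_n(\varphi_0))\in O'-O'\subseteq O .$$
This says $\|(\varphi_0+\psi)(h_i(n)-x_i)\|<1/j$ for all $i$, so $\varphi_0+\psi\in W\cap U_{\xi,j}$. $\square$

### 8.3. Two systems cannot block two neighboring elements

**Lemma 4.** Let $(D_\xi)$, $(\tilde D_\xi)$ be systems with the same $A'_\xi$ and $D_0\cap\tilde D_0=0$. Then $D_\xi\cap\tilde D_\xi=0$ for all $\xi$. Moreover, if $z\in C$, $\rho(z)=\sigma\ge0$ and $w\in C\cap K_\sigma$, then $z\notin D$ or $z+w\notin\tilde D$.

*Proof.* Let $\tilde L_\xi,\tilde a_l$ belong to the second system. Everything rests on this observation: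

(‡) *If $D_\xi\cap\tilde D_\xi=0$, $\xi\in E$ and $l\in L_\xi\cap\tilde L_\xi$, then $l=0$.*

Indeed, for almost all $n,n'\in A'_\xi$ we have $h_l(n)-h_l(n')\in D_\xi\cap\tilde D_\xi=0$, so $h_l$ is eventually constant on $A'_\xi$; while for $l\ne0$ it is finite-to-one.

*First statement.* We use induction on $\xi$; limits and successors of $\xi\notin E$ are clear. Let $\xi\in E$ and let $\delta+x_l-a_l=\tilde\delta+x_{l'}-\tilde a_{l'}$ be an element of $D_{\xi+1}\cap\tilde D_{\xi+1}$. Then $x_{l-l'}\in K_\xi$, so $l=l'$ by (1), and $l=0$ by (‡). As $a_0\in D_\xi$ and $\tilde a_0\in\tilde D_\xi$, the element lies in $D_\xi\cap\tilde D_\xi=0$.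

*Second statement.* Suppose $z\in D$ and $z+w\in\tilde D$. Both elements are in $K_{\sigma+1}$, so by (3) $z\in D_{\sigma+1}$ and $z+w\in\tilde D_{\sigma+1}$. As $z\notin K_\sigma$, we have $D_{\sigma+1}\ne D_\sigma$. So $\sigma\in E$, and $z=\delta+x_l-a_l$ with $l\in L_\sigma$, $l\ne0$. Also $z+w=\tilde\delta+x_{l'}-\tilde a_{l'}$ with $l'\in\tilde L_\sigma$. Since $w\in K_\sigma$, subtraction gives $x_{l-l'}\in K_\sigma$, so $l=l'\in L_\sigma\cap\tilde L_\sigma$ by (1). By the first statement and (‡), $l=0$, a contradiction. $\square$

## 9. Separating points, and defeating every candidate $z$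

**Lemma 5.** Let $A_\xi\subseteq\omega$ ($\xi\in\mathcal E$) be infinite.

(i) For $0\ne g\in G$ there is $\varphi\in\mathrm{Hom}(G,\mathbb T)$ with $\varphi(g)\ne0$ satisfying the conclusion of Lemma 2.

(ii) For $z=(z_i)_{i<\kappa}\in G[d]^\kappa$ there are $\varphi\in\mathrm{Hom}(G,\mathbb T)$ satisfying the conclusion of Lemma 2 and a finitely supported $(c_i)_{i<\kappa}\in\mathbb Z^{(\kappa)}$ such that $\varphi(\sum c_is_i(k))$ is eventually constant in $k$ with eventual value different from $\varphi(\sum c_iz_i)$.

*Proof.* By Lemma 2 it suffices to find a good $\varphi$ on a closed $C$ with the required property.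

**Part (i).** Let $C\ni g$ be closed and take a system with $D_0=0$. By the first example in 8.1, $D=0$. Apply Lemma 3 with $y=g$.

**Part (ii), Step 1: normalizing multiples.** The purpose is to make sure that multiples of $z_i$ do not drop to lower layers. Let $C$ be closed and contain all $z_i$. If $d=p$ put $m_i=1$. If $d=0$ let $m_i\ge1$ be such that $\rho(m_iz_i)=\min_{m\ge1}\rho(mz_i)$. Put $z'_i=m_iz_i$ and $s'_i(k)=m_is_i(k)$. Note $m_i\not\equiv0$ mod $d$. Then:

(∗) *if $\rho(z'_i)=\sigma\ge0$ and $a\in\mathbb Z$, $a\not\equiv0$ mod $d$, then $az'_i\notin K_\sigma$.*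

For $d=0$ this is minimality, applied to $|a|m_i$. For $d=p$, $a$ is invertible mod $p$ and $pz'_i=0$, so $az'_i\in K_\sigma$ would give $z'_i\in K_\sigma$.

**Step 2: some $z'_i$ lies in $K_0$.** Here one coordinate is enough. There is $k_0$ with $z'_i\in\langle s_q(k):q<\kappa,\ k<k_0\rangle$. Let $f=s'_i$, $D_0=\langle f(k)-f(k_0):k>k_0\rangle$ and $y=z'_i-f(k_0)\in K_0$, and take a $D_0$-system. The homomorphism $K_0\to\mathbb Z/d$ sending $s_i(k)\mapsto1$ for $k\ge k_0$ and all other generators to $0$ kills $D_0$ and sends $y$ to $-m_i\ne0$. So $y\notin D_0=D\cap K_0$, and as $y\in K_0$, $y\notin D$. Lemma 3 gives a good $\varphi$ with $\varphi(f(k))=\varphi(f(k_0))\ne\varphi(z'_i)$ for all $k\ge k_0$. The coefficient vector with single nonzero entry $m_i$ at $i$ works.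

From now on suppose $\rho(z'_i)\ge0$ for all $i$.

**Step 3: a combination that drops in rank.** This is the counting step, in which the $\kappa$ coordinates of $z$ are compared with the fewer than $\kappa$ generators of a layer. *Claim: there are $i\ne j$ and a finitely supported integer vector $(b_q)_{q<\kappa}$ with $b_j\not\equiv0$ mod $d$ and $w:=\sum_qb_qz'_q\in K_\sigma$, where $\sigma=\rho(z'_i)$.*

If the ranks $\rho(z'_q)$ are not all equal, choose $i,j$ with $\rho(z'_j)<\rho(z'_i)$ and let $w=z'_j$.

Suppose all ranks equal $\sigma$. The group $M=K_{\sigma+1}/K_\sigma$ is generated by some finite number $t<\kappa$ of elements. Since $t+1\le\kappa$, we may consider the images of $z'_0,\dots,z'_t$ in $M$. If $d=0$, then $r_0(M)\le t$, so these $t+1$ images satisfy a nontrivial integer relation. If $d=p$, they lie in $M[p]$, which, as a subgroup of a $t$-generated Abelian group, has dimension $\le t$ over $\mathbb F_p$, so they are linearly dependent over $\mathbb F_p$. In either case $\sum_{q\le t}b_qz'_q\in K_\sigma$ for some integers $b_q$ not all $\equiv0$ mod $d$. If exactly one $b_q$ were $\not\equiv0$ mod $d$, then $b_qz'_q\in K_\sigma$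 (using $pz'_{q'}=0$ if $d=p$), contradicting (∗). So at least two of the $b_q$ are $\not\equiv0$ mod $d$; let $i,j$ be two such indices. This proves the claim.

**Step 4: two tests.** We set up the two combinations announced in Section 4. Put $v=s'_i$, $u=\sum_qb_qs'_q$, and
$$D_0=\langle v(k):k<\omega\rangle,\qquad\tilde D_0=\langle u(k)+v(k):k<\omega\rangle.$$
*Then $D_0\cap\tilde D_0=0$.* Suppose $\sum_k\alpha_kv(k)=\sum_k\beta_k(u(k)+v(k))$ (finite sums). The left side does not involve $s_j(k)$, since $j\ne i$. Comparing coefficients of $s_j(k)$ in the direct sum $K_0$ gives $\beta_kb_jm_j\equiv0$ mod $d$. Hence $\beta_k\equiv0$ mod $d$, because $\mathbb Z/d$ is a domain and $b_j,m_j\not\equiv0$ mod $d$. As $u(k)+v(k)\in G[d]$, the right side is $0$.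

Take systems for $D_0,\tilde D_0$ with common $A'_\xi$. We have $w\in C\cap K_\sigma$ and $\rho(z'_i)=\sigma$. So by Lemma 4, $z'_i\notin D$ or $z'_i+w\notin\tilde D$. By Lemma 3 there is a good $\varphi$ with

* either $\varphi(v(k))=0$ for all $k$ and $\varphi(z'_i)\ne0$; then take the coefficient vector with single nonzero entry $m_i$ at $i$;
* or $\varphi(u(k)+v(k))=0$ for all $k$ and $\varphi(w+z'_i)\ne0$; then take $c_q=b_qm_q$ for $q\ne i$ and $c_i=b_im_i+m_i$, so that $\sum_qc_qs_q(k)=u(k)+v(k)$ and $\sum_qc_qz_q=w+z'_i$.

In both cases the eventual value is $0$ and differs from $\varphi(\sum c_qz_q)$. $\square$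

## 10. The recursion of length $\mathfrak c$: (2)⇒(3) for $2\le\kappa\le\omega$

**Step 1: choosing the characters.** We carry out one task at a time and keep all promises along decreasing sets. There are $\mathfrak c$ tasks: all $g\in G\setminus\{0\}$ (type (i)) and all $z\in G[d]^\kappa$ (type (ii); at most $\mathfrak c^\omega=\mathfrak c$ of them). List them as $(\mathrm T_\alpha)_{\alpha<\mathfrak c}$. Recursively choose $\varphi_\alpha\in\mathrm{Hom}(G,\mathbb T)$ and infinite $A_{\xi,\alpha}\subseteq\omega$ ($\xi\in\mathcal E$, $\alpha<\mathfrak c$) with $A_{\xi,\beta}\subseteq^*A_{\xi,\alpha}$ for $\alpha<\beta$ and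
$$\lim_{n\in A_{\xi,\alpha}}\varphi_\beta(h_i^\xi(n))=\varphi_\beta(x_{\xi,i})\qquad(\beta<\alpha,\ \xi\in\mathcal E,\ i\le r_\xi). \tag{4}$$
Put $A_{\xi,0}=\omega$. At limits $\alpha$ let $A_{\xi,\alpha}$ be an infinite pseudo-intersection of $(A_{\xi,\beta})_{\beta<\alpha}$; here $\mathfrak p=\mathfrak c$ is used. Given $(A_{\xi,\alpha})_{\xi\in\mathcal E}$, let $\varphi_\alpha$ be given by Lemma 5 for the task $\mathrm T_\alpha$ and these sets, and let $A_{\xi,\alpha+1}=B_\xi\subseteq A_{\xi,\alpha}$ be the sets from the conclusion of Lemma 2. Then (4) holds, since $A_{\xi,\alpha}\subseteq^*A_{\xi,\beta+1}$ for $\beta<\alpha$.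

**Step 2: the topology.** Give $G$ the topology induced by $\Phi=(\varphi_\alpha)_{\alpha<\mathfrak c}:G\to\mathbb T^{\mathfrak c}$. The type (i) tasks make $\Phi$ injective. So this is a Hausdorff precompact group topology of weight $\le\mathfrak c$. A basic open set depends on finitely many coordinates $\beta$, all below some $\alpha<\mathfrak c$; so (4) gives for each $\xi\in\mathcal E$:

(5) *every neighborhood of $(x_{\xi,i})_{i\le r_\xi}$ in $G^{r_\xi}$ contains $h^\xi(n)$ for infinitely many $n$.*

**Step 3: $G^m$ is countably compact for $1\le m<\kappa$.** We use the promises. Given an infinite subset of $G^m$, let $f$ be an injective sequence in it. Take $j,h,c_{ti},b_t$ from Lemma 1. As $h$ has length $\le m<\kappa$, $h=h^\xi$ for some $\xi\in\mathcal E$. By (5) and the continuity of the group operations, every neighborhood of $\bigl(b_t+\sum_ic_{ti}x_{\xi,i}\bigr)_{t\le m}$ contains $f(j(n))$ for infinitely many $n$. Since $f\circ j$ is injective, this point is an accumulation point of the given set.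

**Step 4: $G^\kappa$ is not countably compact.** We use the type (ii) tasks. Let $s(k)=(s_i(k))_{i<\kappa}$; the set $\{s(k):k<\omega\}$ is infinite. Suppose $z\in G^\kappa$ is an accumulation point of it. As $G^\kappa$ is Hausdorff, every neighborhood of $z$ contains $s(k)$ for infinitely many $k$. Since $s_i(k)\in G[d]$ and $G[d]$ is closed, $z\in G[d]^\kappa$. Let $\mathrm T_\alpha$ be the task $z$ and $(c_i)$ the corresponding coefficients. The map $G^\kappa\to\mathbb T$, $y\mapsto\varphi_\alpha(\sum c_iy_i)$, is continuous, because $(c_i)$ is finitely supported. At the points $s(k)$ it is eventually constant, with eventual value different from its value at $z$. This is a contradiction.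

So $\kappa$ is exactly the least cardinal for which $G^\kappa$ is not countably compact.

**Step 5: no non-trivial convergent sequences.** Here we use that each normal system received two different promises. Otherwise some injective $f:\omega\to G$ converges to a point $a$. By Lemma 1 with $m=1$, $f(j(n))=b+c\,h(n)$ with $h$ normal of length $1<\kappa$, and $c\not\equiv0$ mod $d_1$, as $f$ is injective. Now $h=h^\xi=h^{\xi'}$ for some $\xi<\xi'$ in $\mathcal E$. By (5), $b+cx_{\xi,1}$ and $b+cx_{\xi',1}$ are both cluster points of the convergent sequence $f\circ j$, so both equal $a$. So $cx_{\xi',1}=cx_{\xi,1}\in K_{\xi+1}\subseteq K_{\xi'}$, contradicting (1) for $\xi'$.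

This proves (2)⇒(3), and with it the Main Theorem. $\blacksquare$
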